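\title{The Euler characteristic of the coset complex of $p$-subgroups does not detect a normal Sylow $3$-subgroup}

\begin{abstract}
Let $\mathcal{C}_p(G)$ be the poset of all cosets of $p$-subgroups of a finite group $G$. If $G$ has a normal Sylow $p$-subgroup, then the Euler characteristic of $\mathcal{C}_p(G)$ equals $|G|_{p'}$. The converse fails for $p=2$, and we consider it for odd $p$. We show that it fails for $p=3$ by constructing a solvable counterexample of order $2^{14}\cdot 3^6\cdot 5^4\cdot 7\cdot 421$. We also show that the ratio $\chi(\mathcal{C}_p(G))/|G|_{p'}$ is a multiplicative integer invariant congruent to $1$ modulo $p(p-1)$, and that the converse holds for several classes of groups, among them all groups with $|G|_p\le p^2$ for odd $p$.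
\end{abstract}

\section{The question and the results}\label{sec:intro}

All groups in this paper are finite, and $p$ is a prime. The trivial subgroup counts as a $p$-subgroup. For a group $G$ let
\[
\mathcal{C}_p(G)=\{Hx \mid H\le G \text{ a $p$-subgroup},\ x\in G\}
\]
be the set of right cosets of $p$-subgroups, ordered by inclusion. The \emph{order complex} of a finite poset is the simplicial complex whose $n$-simplices are the chains $c_0<c_1<\dots<c_n$, and we write $\chi(\mathcal{C}_p(G))$ for the Euler characteristic of the order complex of $\mathcal{C}_p(G)$, that is, for the sum of $(-1)^n$ over all such chains. We write $|G|_p$ for the order of a Sylow $p$-subgroup and $|G|_{p'}=|G|/|G|_p$. The group $G$ is \emph{$p$-closed} if it has a normal Sylow $p$-subgroup.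

A poset with a greatest element $t$ has Euler characteristic $1$: adding or removing $t$ pairs off all chains except $\{t\}$, with opposite signs. Suppose that $G$ is $p$-closed with Sylow $p$-subgroup $P$. Every $p$-subgroup lies in $P$, so every element of $\mathcal{C}_p(G)$ lies in exactly one of the $|G:P|$ cosets of $P$. The poset is then a disjoint union of $|G:P|$ posets with a greatest element, and $\chi(\mathcal{C}_p(G))=|G|_{p'}$. It is therefore natural to normalize and put
\[
r(G)=\frac{\chi(\mathcal{C}_p(G))}{|G|_{p'}},
\]
the prime $p$ being understood. A $p$-closed group has $r(G)=1$, and one may ask whether $r(G)$ measures the failure of $G$ to be $p$-closed. The smallest groups that are not $p$-closed can be treated by hand.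

\begin{example}\label{ex:frob}
Let $q>1$ be a prime power with $q\equiv 1\pmod p$, and let $G=\mathbb{F}_q\rtimes C_p$, where $C_p$ is the subgroup of order $p$ of $\mathbb{F}_q^{\times}$ acting by multiplication. There are $q$ subgroups of order $p$, each with $q$ cosets. The order complex is a graph with $pq+q^2$ vertices (the elements of $G$ and these cosets) and $pq\cdot q$ edges, since each element lies in one coset of each subgroup. Hence $\chi=pq+q^2-pq^2$ and
\[
r(\mathbb{F}_q\rtimes C_p)=p-(p-1)q .
\]
For $p=2$, $q=3$ this gives $r(S_3)=-1$. For $p=3$, $q=4$ it gives $r(A_4)=-5$.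
\end{example}

The invariant $r$ is multiplicative over direct products (Theorem~\ref{thm:props} below). So the value $r(S_3)=-1$ yields the known counterexamples for $p=2$: a direct product of an even number of copies of $S_3$ has $r=1$ and is not $2$-closed. The question for odd primes comes from the work of Gu, Meng and Guo \cite{GMG}, who state: ``Up to now, we have not found any counterexamples $G$ for odd primes $p$.''

\medskip
\noindent\textbf{Question.} Let $p$ be an odd prime and $G$ a finite group with $\chi(\mathcal{C}_p(G))=|G|_{p'}$. Must $G$ be $p$-closed?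
\medskip

One would guess that the answer is yes. For odd $p$ the value $-1$ never occurs, so no product of two groups with $r\ne 1$ has $r=1$ (Corollary~\ref{cor:product}); and products of the groups in Example~\ref{ex:frob} only move $r$ further away from $1$. Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
Let $p=3$. There is a solvable group $G=N\rtimes P$, with $N$ an abelian $3'$-group, $|P|=3^6$ and $|G|=2^{14}\cdot 3^6\cdot 5^4\cdot 7\cdot 421$, such that $\chi(\mathcal{C}_3(G))=|G|_{3'}$ and $G$ is not $3$-closed. Moreover $O_3(G)=1$.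
\end{theorem}

Here $O_p(G)$ is the largest normal $p$-subgroup of $G$. The group is constructed explicitly in Section~\ref{sec:counter}, and it gives rise to infinitely many counterexamples for $p=3$ (Corollary~\ref{cor:infinite}). We do not decide whether counterexamples exist for each individual prime $p\ge 5$.

The next two theorems describe $r$ in general and list cases in which the guess is right. A group is \emph{$p$-nilpotent} if it has a normal subgroup $N$ of order $|G|_{p'}$; then $G=N\rtimes P$ for every Sylow $p$-subgroup $P$.

\begin{theorem}\label{thm:props}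
Let $p$ be any prime and let $G,G_1,G_2$ be groups.
\begin{enumerate}
\item[(i)] If $O$ is a normal $p$-subgroup of $G$, then $r(G)=r(G/O)$. Also $r(G_1\times G_2)=r(G_1)\,r(G_2)$.
\item[(ii)] The number $r(G)$ is an integer, and $r(G)\equiv 1\pmod{p(p-1)}$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $p$ be any prime and $G$ a group.
\begin{enumerate}
\item[(i)] Suppose that the Sylow $p$-subgroups of $G$ are cyclic, or that distinct Sylow $p$-subgroups of $G$ intersect trivially. Then $r(G)=1$ if and only if $G$ is $p$-closed.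
\item[(ii)] If $p$ is odd and $|G|_p\le p^2$, then $r(G)=1$ if and only if $G$ is $p$-closed.
\item[(iii)] Suppose that $G/O_p(G)$ is $p$-nilpotent with elementary abelian Sylow $p$-subgroups of rank $d$. Let $q>1$ be the least prime power with $q\equiv 1\pmod p$. Then
\[
(-1)^d\,r(G)\ \ge\ \bigl((p-1)q-p\bigr)^d,
\]
with equality for $(\mathbb{F}_q\rtimes C_p)^d$. In particular, for odd $p$ such a group has $r(G)=1$ if and only if it is $p$-closed.
\end{enumerate}
\end{theorem}

The tool behind both Theorem~\ref{thm:main} and Theorem~\ref{thm:positive}(iii) is a recursion for split extensions $N\rtimes P$ with $N$ a $p'$-group. It expresses the effect on $r$ of one more direct factor of $N$ as a difference of two terms, one for $P$ and one for a subgroup of index $p$ (Section~\ref{sec:coprime}). For faithful actions of elementary abelian groups the two values of $r$ have opposite signs, so no cancellation is possible (Section~\ref{sec:elab}). For a nonabelian group of order $27$ they can have the same sign (Section~\ref{sec:M}), and the cancellation can then be tuned to give exactly $1$ (Section~\ref{sec:counter}).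 Section~\ref{sec:formula} contains the formula for $r$ on which everything rests and the proof of Theorem~\ref{thm:props}; Section~\ref{sec:small} proves parts (i) and (ii) of Theorem~\ref{thm:positive}. The proof of Theorem~\ref{thm:main} does not use Sections~\ref{sec:elab} and~\ref{sec:small}.

\section{A sum over $p$-subgroups}\label{sec:formula}

We first reduce the count of chains of cosets to a count of chains of subgroups. For a $p$-subgroup $H$ of $G$ let $f(H)$ be the sum of $(-1)^n$ over all chains $H=H_0<H_1<\dots<H_n$ of $p$-subgroups of $G$ that start at $H$.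

\begin{lemma}\label{lem:f}
We have $\chi(\mathcal{C}_p(G))=\sum_H f(H)\,|G:H|$, and $\sum_{H\ge K}f(H)=1$ for every $p$-subgroup $K$; in both sums $H$ runs over $p$-subgroups of $G$.
\end{lemma}

\begin{proof}
A coset $C$ determines its subgroup, namely $CC^{-1}$. A coset of $L$ that contains $Hx$ contains $x$, so it is $Lx$, and $Hx\subseteq Lx$ if and only if $H\le L$. Thus the chains of cosets that start at $Hx$ correspond to the chains of $p$-subgroups that start at $H$, and $H$ has $|G:H|$ cosets. This proves the first formula. Removing the first term from the chains of positive length that start at $K$ gives $f(K)=1-\sum_{H>K}f(H)$, which is the second.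
\end{proof}

Recall that the M\"obius function of a finite poset is defined by $\mu(y,y)=1$ and $\sum_{x\le z\le y}\mu(z,y)=0$ for $x<y$. If $G$ is not a $p$-group, the second formula of the lemma says that $f(H)=-\mu(H,G)$ in the poset formed by the $p$-subgroups and $G$, and the first is the known formula $\chi(\mathcal{C}_p(G))=-\sum_H\mu(H,G)\,|G:H|$. We use M\"obius inversion in the following form: if $F(y)=\sum_{x\le y}h(x)$ for all $y$, then $h$ is determined by $F$; conversely, $h(y)=\sum_{x\le y}\mu(x,y)F(x)$ has this property.

The difficulty with Lemma~\ref{lem:f} is that $f(H)$ depends on all $p$-subgroups of $G$ above $H$. We trade it for a weight that depends only on the isomorphism type of a subgroup. For a $p$-group $K$ put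
\[
g(K)=\sum_{L\le K}\mu(L,K)\,|L|^{-1},
\]
where $\mu$ is the M\"obius function of the subgroup lattice of $K$. By M\"obius inversion,
\begin{equation}\label{eq:g}
\sum_{L\le K}g(L)=\frac{1}{|K|}\qquad\text{for every $p$-group }K .
\end{equation}

\begin{lemma}\label{lem:gformula}
If $d=d(K)$ is the minimal number of generators of the $p$-group $K$, then
\[
g(K)=\frac{1}{|K|}\prod_{j=1}^{d}(1-p^j).
\]
\end{lemma}

\begin{proof}
The Frattini subgroup $\Phi(K)$ is the smallest normal subgroup of $K$ with elementary abelian quotient, and $K/\Phi(K)\cong\mathbb{F}_p^{\,d}$. By P.~Hall's formula, $\mu(L,K)=0$ unless $L\ge\Phi(K)$, and then $\mu(L,K)=(-1)^ip^{\binom{i}{2}}$, where $|K:L|=p^i$. The subgroups $L\ge\Phi(K)$ of index $p^i$ correspond to the subspaces of codimension $i$ in $\mathbb{F}_p^{\,d}$, whose number is the Gaussian binomial coefficient $\binom{d}{i}_p$. Hence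
\[
|K|\,g(K)=\sum_{i=0}^{d}\binom{d}{i}_p p^{\binom{i}{2}}(-p)^i .
\]
The $q$-binomial theorem $\sum_i\binom{d}{i}_p p^{\binom{i}{2}}t^i=\prod_{j=0}^{d-1}(1+tp^j)$ with $t=-p$ completes the proof.
\end{proof}

\begin{proposition}\label{prop:r}
For every group $G$,
\[
r(G)=|G|_p\sum_K g(K)=\sum_K\frac{|G|_p}{|K|}\prod_{j=1}^{d(K)}(1-p^j),
\]
where $K$ runs over all $p$-subgroups of $G$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:f} and \eqref{eq:g},
\[
\frac{\chi(\mathcal{C}_p(G))}{|G|}=\sum_H\frac{f(H)}{|H|}=\sum_H f(H)\sum_{K\le H}g(K)=\sum_K g(K)\sum_{H\ge K}f(H)=\sum_K g(K).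
\]
Multiply by $|G|_p$. The second expression follows from Lemma~\ref{lem:gformula}.
\end{proof}

So $r(G)$ depends only on the number of $p$-subgroups of each order and each number of generators. In Example~\ref{ex:frob} the trivial subgroup contributes $p$ and each of the $q$ subgroups of order $p$ contributes $1-p$, in agreement with the count of vertices and edges.

\begin{proof}[Proof of Theorem~\ref{thm:props}]
(i) Let $\pi\colon G\to\bar G=G/O$ be the projection. For a $p$-subgroup $\bar K$ of $\bar G$ let $h(\bar K)$ be the sum of $g(K)$ over the $p$-subgroups $K$ of $G$ with $\pi(K)=\bar K$. Let $\bar L$ be a $p$-subgroup of $\bar G$. Since $O$ is a $p$-group, $\pi^{-1}(\bar L)$ is a $p$-group, of order $|O||\bar L|$, and $\pi(K)\le\bar L$ if and only if $K\le\pi^{-1}(\bar L)$. By \eqref{eq:g},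
\[
\sum_{\bar K\le\bar L}h(\bar K)=\frac{1}{|O||\bar L|}=\sum_{\bar K\le\bar L}\frac{g(\bar K)}{|O|}.
\]
By M\"obius inversion $h(\bar K)=g(\bar K)/|O|$. Summing over $\bar K$ and using $|G|_p=|O||\bar G|_p$, we get $r(G)=r(\bar G)$ from Proposition~\ref{prop:r}.

For the product, let $h(K_1,K_2)$ be the sum of $g(K)$ over the $p$-subgroups $K$ of $G_1\times G_2$ whose projections to the factors are $K_1$ and $K_2$. The projections of $K$ lie in $L_1$ and $L_2$ if and only if $K\le L_1\times L_2$. So for $p$-subgroups $L_i\le G_i$,
\[
\sum_{K_1\le L_1,\ K_2\le L_2}h(K_1,K_2)=\frac{1}{|L_1||L_2|}=\sum_{K_1\le L_1,\ K_2\le L_2}g(K_1)g(K_2).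
\]
M\"obius inversion in the poset of pairs gives $h(K_1,K_2)=g(K_1)g(K_2)$, and we sum over all pairs.

(ii) Every term of the second sum in Proposition~\ref{prop:r} is an integer. For $K\ne1$ the term has the factor $1-p$, so $r(G)\equiv|G|_p\equiv1\pmod{p-1}$. Modulo $p$ the term of $K$ vanishes unless $K$ is a Sylow $p$-subgroup, in which case it is $1$; the number of Sylow $p$-subgroups is $1$ modulo $p$. Since $p$ and $p-1$ are coprime, the congruence follows.
\end{proof}

\begin{corollary}\label{cor:product}
If $p$ is odd, then $r(G_1\times G_2)=1$ if and only if $r(G_1)=r(G_2)=1$.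
\end{corollary}

\begin{proof}
Two integers with product $1$ are both $1$ or both $-1$, and $-1\equiv1\pmod p$ holds only for $p=2$.
\end{proof}

Thus the mechanism that produces $S_3\times S_3$ is special to $p=2$.

\section{Split extensions and a recursion}\label{sec:coprime}

Let a $p$-group $H$ act by automorphisms on a $p'$-group $V$, that is, a group of order prime to $p$. Put
\[
r(H,V)=|H|\sum_{Q\le H}g(Q)\,|V:C_V(Q)| .
\]

\begin{lemma}\label{lem:split}
We have $r(V\rtimes H)=r(H,V)$.
\end{lemma}

\begin{proof}
For a $p$-subgroup $K$ of $VH$ there is a unique $Q\le H$ with $VK=VQ$. For fixed $Q$, the $p$-subgroups $K$ with $VK=VQ$ are the Sylow $p$-subgroups of $VQ$, because $K\cap V=1$ forces $|K|=|Q|$. They are the conjugates of $Q$ under $VQ$, hence under $V$, so $g(K)=g(Q)$ and their number is $|V:N_V(Q)|$. Finally $N_V(Q)=C_V(Q)$, since $[N_V(Q),Q]\le V\cap Q=1$. Apply Proposition~\ref{prop:r}.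
\end{proof}

We record three rules.

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(i)] If $H$ acts trivially on $T$, then $r(H,V\times T)=r(H,V)$.
\item[(ii)] If $H$ acts on $V$ through a surjective homomorphism $\pi\colon H\to\bar H$, then $r(H,V)=r(\bar H,V)$.
\item[(iii)] If $H_1\times H_2$ acts on $V_1\times V_2$, with $H_1$ acting on $V_1$ and trivially on $V_2$, and $H_2$ acting on $V_2$ and trivially on $V_1$, then $r(H_1\times H_2,V_1\times V_2)=r(H_1,V_1)\,r(H_2,V_2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) holds because $|T:C_T(Q)|=1$. In (ii), $\ker\pi$ is normal in $H$ and centralizes $V$, so it is a normal $p$-subgroup of $V\rtimes H$ with quotient $V\rtimes\bar H$. In (iii), the split extension is $(V_1\rtimes H_1)\times(V_2\rtimes H_2)$. Now use Lemma~\ref{lem:split} and Theorem~\ref{thm:props}(i).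
\end{proof}

The simplest nontrivial actions are those of Example~\ref{ex:frob}, pulled back to $H$. A \emph{character} of $H$ is a homomorphism $\lambda\colon H\to\mathbb{F}_p$ to the additive group. Let $\lambda\neq0$. We say that $H$ acts on a $p'$-group $U$ \emph{freely through $\lambda$} if $\ker\lambda$ acts trivially and $C_U(x)=1$ for all $x\in H\setminus\ker\lambda$. For instance, if $\zeta\in\mathbb{F}_q^\times$ has order $p$, then $x\in H$ can act on $U=\mathbb{F}_q$ as multiplication by $\zeta^{\lambda(x)}$. If $H$ acts freely through the same $\lambda$ on $U$ and $U'$, then it does so on $U\times U'$. A subgroup $H_0\le H$ acts on $U$ trivially if $H_0\le\ker\lambda$, and freely through $\lambda|_{H_0}$ otherwise. With $c=|U|$, and with $[\,\cdot\,]$ denoting $1$ for a true and $0$ for a false statement,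
\begin{equation}\label{eq:index}
|U:C_U(Q)|=c-(c-1)\,[Q\le\ker\lambda]\qquad(Q\le H).
\end{equation}

\begin{lemma}[Recursion]\label{lem:rec}
Let $H$ act on $V$, and freely through $\lambda$ on a group $U$ of order $c$. Then
\[
r(H,V\times U)=c\,r(H,V)-p(c-1)\,r(\ker\lambda,V).
\]
\end{lemma}

\begin{proof}
For every subgroup $A\le H$,
\begin{equation}\label{eq:restrict}
|H|\sum_{Q\le H}g(Q)\,|V:C_V(Q)|\,[Q\le A]=|H:A|\,r(A,V).
\end{equation}
Insert \eqref{eq:index} into the definition of $r(H,V\times U)$ and use \eqref{eq:restrict} with $A=\ker\lambda$, a subgroup of index $p$.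
\end{proof}

For $H=C_p$ and $V=1$ both values of $r$ on the right are $1$, so
\begin{equation}\label{eq:cyclic}
r(C_p,U)=p-(p-1)c
\end{equation}
whenever $C_p$ acts freely on a group $U$ of order $c$.

\section{Elementary abelian Sylow subgroups: a rule of signs}\label{sec:elab}

In this section we prove Theorem~\ref{thm:positive}(iii). Let $q$ be as in the theorem and put $\kappa=(p-1)q-p$. Since $q\ge p+1$, we have $\kappa\ge p^2-p-1\ge1$.

\begin{proposition}\label{prop:sign}
Let $E$ be an elementary abelian $p$-group of rank $d$ that acts freely through $\lambda_i$ on a $p'$-group $U_i$ of order $c_i\ge q$, for $i$ in a finite set $I$. If $E$ acts faithfully on $\prod_{i\in I}U_i$, then $(-1)^d\,r\bigl(E,\prod_{i\in I}U_i\bigr)\ge\kappa^d$.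
\end{proposition}

\begin{proof}
We use induction on $|I|$, for all $E$ at once. If $I=\varnothing$, faithfulness forces $E=1$, and $r=1$. Otherwise fix $k\in I$ and put $c=c_k$, $A=\ker\lambda_k$ and $V=\prod_{i\ne k}U_i$. By Lemma~\ref{lem:rec} the number to be estimated is
\[
R=c\,R_1-p(c-1)R_2,\qquad R_1=r(E,V),\quad R_2=r(A,V).
\]
The group $A$ has rank $d-1$. It acts trivially on $U_k$ and faithfully on $V\times U_k$, hence faithfully on $V$. On each factor of $V$ it acts trivially or freely through a character, and the factors of the first kind can be dropped by Lemma~\ref{lem:rules}(i). By induction $(-1)^{d-1}R_2\ge\kappa^{d-1}$.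

If $E$ acts faithfully on $V$, then $(-1)^dR_1\ge\kappa^d$ by induction. The two terms of the recursion reinforce each other: $(-1)^dR\ge c\kappa^d+p(c-1)\kappa^{d-1}>\kappa^d$.

Otherwise $B=C_E(V)\ne1$. An element of $B\cap A$ acts trivially on $V\times U_k$, so $B\cap A=1$, and $E=A\times B$ because $A$ has index $p$. Thus $E$ acts on $V$ through the projection onto $A$, and $R_1=R_2$ by Lemma~\ref{lem:rules}(ii). Hence $R=-\bigl((p-1)c-p\bigr)R_2$ and $(-1)^dR\ge\bigl((p-1)c-p\bigr)\kappa^{d-1}\ge\kappa^d$.
\end{proof}

To apply this to an arbitrary $p'$-group $N$ we must replace $N$ by a product of groups $U_i$ without changing the indices $|N:C_N(Q)|$. The theory of coprime action allows this. Let a $p$-group $Q$ act on a $p'$-group $N$, and let $\ell$ be a prime. We use the following facts (see for example \cite[Ch.~3]{Isaacs}).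
\begin{enumerate}
\item[(C1)] Every $Q$-invariant $\ell$-subgroup of $N$ lies in a $Q$-invariant Sylow $\ell$-subgroup of $N$, and any two $Q$-invariant Sylow $\ell$-subgroups are conjugate under $C_N(Q)$.
\item[(C2)] If $T$ is a $Q$-invariant normal subgroup of $N$, then $C_{N/T}(Q)=C_N(Q)T/T$. Hence $|C_N(Q)|=|C_T(Q)|\,|C_{N/T}(Q)|$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(iii)]
By Theorem~\ref{thm:props}(i) we may replace $G$ by $G/O_p(G)$ and assume $O_p(G)=1$. Then $G=N\rtimes P$ with $N$ a $p'$-group and $P$ elementary abelian of rank $d$. The subgroup $C_P(N)$ is normalized by $P$ and centralized by $N$, so it lies in $O_p(G)$; thus $P$ acts faithfully on $N$.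

\emph{From $N$ to Sylow subgroups.} By (C1) choose for each prime $\ell$ a $P$-invariant Sylow $\ell$-subgroup $S_\ell$ of $N$. Let $Q\le P$ and let $T$ be a Sylow $\ell$-subgroup of $C_N(Q)$. By (C1), $T$ lies in a $Q$-invariant Sylow $\ell$-subgroup of $N$, and this is conjugate to $S_\ell$ by an element of $C_N(Q)$. So $S_\ell$ contains a $C_N(Q)$-conjugate of $T$, and $C_{S_\ell}(Q)=S_\ell\cap C_N(Q)$ is a Sylow $\ell$-subgroup of $C_N(Q)$. Therefore $|N:C_N(Q)|=\prod_\ell|S_\ell:C_{S_\ell}(Q)|$.

\emph{From Sylow subgroups to simple modules.} In each $S_\ell$ choose a chain of $P$-invariant subgroups from $1$ to $S_\ell$, each normal in the next, that cannot be refined. A factor $U$ of the chain is a nontrivial $\ell$-group without proper nontrivial $P$-invariant normal subgroups. So $\Phi(U)=1$, and $U$ is a simple $\mathbb{F}_\ell P$-module. Repeated use of (C2) gives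
\[
|N:C_N(Q)|=\prod_U|U:C_U(Q)|\qquad(Q\le P),
\]
where $U$ runs over the factors of all chains. Let $\tilde N$ be the product of those $U$ on which $P$ acts nontrivially. Then $r(G)=r(P,N)=r(P,\tilde N)$. If $x\in P$ acts trivially on $\tilde N$, the formula with $Q=\langle x\rangle$ shows that $x$ centralizes $N$; so $P$ acts faithfully on $\tilde N$.

\emph{The modules are free through a character.} Let $U$ be a factor of $\tilde N$. Since $P$ is abelian, the subring $F$ of $\operatorname{End}(U)$ generated by the action of $P$ is commutative and consists of module endomorphisms. By Schur's lemma its nonzero elements are injective, so the finite ring $F$ is a field. The group $P/C_P(U)$ embeds in the cyclic group $F^\times$; being elementary abelian and nontrivial, it has order $p$. So $C_P(U)$ is the kernel of a character $\lambda\neq0$. For $x\notin\ker\lambda$ the subgroup $C_U(x)$ is a proper submodule, hence zero. Thus $P$ acts on $U$ freely through $\lambda$. All orbits on $U\setminus\{0\}$ have length $p$, so the prime power $|U|$ is $1$ modulo $p$, and $|U|\ge q$. Proposition~\ref{prop:sign}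 now gives the inequality.

By Example~\ref{ex:frob} and Theorem~\ref{thm:props}(i), $r\bigl((\mathbb{F}_q\rtimes C_p)^d\bigr)=(-\kappa)^d$, so equality holds for this group. If $p$ is odd, then $\kappa\ge p^2-p-1>1$, and $r(G)=1$ forces $d=0$; for the original group this means that $O_p(G)$ is a Sylow $p$-subgroup. The converse was shown in Section~\ref{sec:intro}.
\end{proof}

For $p=2$ we have $q=3$ and $\kappa=1$, so the bound leaves room for $r=1$ with $d$ even, as in $S_3\times S_3$. For $p=3$ we have $q=4$ and $\kappa=5$.

\section{A group of order $27$ that breaks the rule of signs}\label{sec:M}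

From now on until Section~\ref{sec:small}, $p=3$. By Theorem~\ref{thm:positive}, a counterexample $N\rtimes P$ with $P$ faithful on the $3'$-group $N$ needs a group $P$ of order at least $27$ that is neither cyclic nor elementary abelian. The proof of Proposition~\ref{prop:sign} shows what to look for: a faithful action of $H$ on $V$ and a subgroup $A$ of index $3$ such that $r(H,V)$ and $r(A,V)$ have the same sign. The subgroup $Q=H$ contributes to $r(H,V)$ a term of sign $(-1)^{d(H)}$. A subgroup of index $p$ in an elementary abelian group needs one generator less; this suggests a pair with $d(A)=d(H)$.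

Let $\omega\in\mathbb{F}_4$ have multiplicative order $3$, let $W=\mathbb{F}_4^3$ have basis $e_1,e_2,e_3$, and define linear maps
\[
x\colon e_1\mapsto e_2\mapsto e_3\mapsto\omega e_1,\qquad y=\operatorname{diag}(1,\omega,\omega^2).
\]
Put $M=\langle x,y\rangle$, $Z=\langle\omega I\rangle$ and $K=\langle\omega I,y\rangle\cong C_3^2$.

\begin{lemma}\label{lem:M}
The group $M$ has order $27$, the subgroup $K$ is normal of index $3$, and
\[
r(K,W)=361,\qquad r(M,W)=955 .
\]
\end{lemma}

\begin{proof}
We have $x^3=\omega I$ and $y^3=1$. The map $yxy^{-1}$ sends $e_1,e_2,e_3$ to $\omega e_2$, $\omega e_3$, $\omega^2e_1$, so $yxy^{-1}=\omega x=x^4$. Hence $\langle x\rangle$ is a normal subgroup of order $9$. It does not contain $y$, since its diagonal elements are scalars, so $|M|=27$ and $K$ has index $3$; a subgroup of index $p$ in a $p$-group is normal. The quotient $M/Z$ is generated by two commuting elements of order $3$, so $\Phi(M)\le Z$, and $x^3\in\Phi(M)$ gives $\Phi(M)=Z$ and $d(M)=2$.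

An element of $M\setminus K$ has the form $\omega^iy^jx^{\pm1}$. It permutes the three coordinate lines cyclically, so its cube is the scalar given by the product of the nonzero matrix entries. This product is $\omega^{3i}(\det y)^j\omega^{\pm1}=\omega^{\pm1}$. So the $18$ elements of $M\setminus K$ have order $9$, and their cubes generate $Z$. Consequently the subgroups of order $3$ are those of $K$, namely $Z$ and $\langle\omega^iy\rangle$ for $i=0,1,2$, and the subgroups of order $9$ are $K$ and $18/6=3$ cyclic groups. Every subgroup $Q$ that contains $Z$ has $C_W(Q)=0$ and $|W:C_W(Q)|=64$. The matrix $\omega^iy=\operatorname{diag}(\omega^i,\omega^{i+1},\omega^{i+2})$ has exactly one eigenvalue $1$, so it fixes a line, of index $16$. With $g$ from Lemma~\ref{lem:gformula} we obtain: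
\[
\begin{array}{l|cccccc}
Q & 1 & Z & \langle\omega^iy\rangle & K & C_9 & M\\ \hline
\text{number} & 1 & 1 & 3 & 1 & 3 & 1\\
g(Q) & 1 & -2/3 & -2/3 & 16/9 & -2/9 & 16/27\\
|W:C_W(Q)| & 1 & 64 & 16 & 64 & 64 & 64
\end{array}
\]
The first four columns are the subgroups of $K$. Therefore
\begin{align*}
r(K,W)&=9-6\,(64+3\cdot16)+16\cdot64=9-672+1024=361,\\
r(M,W)&=27-18\,(64+3\cdot16)+48\cdot64-18\cdot64+16\cdot64\\
&=27-2016+3072-1152+1024=955. \qedhere
\end{align*}
\end{proof}

Both values are positive, and this is the smallest case in which we see the main idea. Let $m\colon M\to\mathbb{F}_3$ be the character with kernel $K$ and $m(x)=1$, and let $M$ act freely through $m$ on a group $U$ of order $u$. Lemma~\ref{lem:rec} gives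
\begin{equation}\label{eq:MU}
r(M,W\times U)=955\,u-3\cdot361\,(u-1)=1083-128\,u .
\end{equation}
For $u=4$, $7$, $13$ the values are $571$, $187$, $-581$. A faithful action of $C_3^3$ always has $r\le-125$ by Theorem~\ref{thm:positive}(iii), whereas faithful actions of $M$ give values of both signs. The value $1$ is missed in \eqref{eq:MU} only for an arithmetic reason: $128$ does not divide $1082$.

\section{The counterexample}\label{sec:counter}

If one factor of $N$ is free through a character and has order $c$, then $r$ has the form $ac+b$, with $a$ and $b$ determined by the other factors. We need an integer solution of $ac+b=1$, and for that it helps to make $|a|$ small. We first produce two such expressions in $c$ of the same sign and then combine them with coefficients of opposite signs.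

Let $H_0=M\times C_3$, let $\alpha$ be the coordinate on $C_3=\mathbb{F}_3$, viewed as a character of $H_0$ with kernel $M$, and extend $m$ and the action on $W$ to $H_0$ through the projection onto $M$. Let $H_0$ act freely through $m$ on a group $U_1$ of order $4$, and freely through $m+\alpha$ on a group $U_2$ of order $c$. Put $V_0=W\times U_1\times U_2$.

\begin{lemma}\label{lem:XY}
We have
\[
X:=r(H_0,V_0)=1713-1142\,c,\qquad Y:=r(M,V_0)=1083-512\,c .
\]
\end{lemma}

\begin{proof}
Both $H_0$ and $\ker(m+\alpha)=\{(h,-m(h)):h\in M\}$ project onto $M$ and act on $W\times U_1$ through this projection. By Lemma~\ref{lem:rules}(ii) and \eqref{eq:MU} with $u=4$, both have $r(\,\cdot\,,W\times U_1)=571$. Lemma~\ref{lem:rec} gives $X=571\,(c-3(c-1))=571\,(3-2c)$. On $M$ the character $m+\alpha$ restricts to $m$, so $M$ acts freely through $m$ on $U_1\times U_2$, and $Y$ is given by \eqref{eq:MU} with $u=4c$.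
\end{proof}

A further factor of order $u$ that is free through $\alpha$ gives $r=uX-3(u-1)Y$. For $u=4$ this is $40c-2895$: the coefficients of $c$ nearly cancel, but $40c=2896$ has no integer solution. Several factors that are free through $\alpha$ count as one factor of larger order, so they give no other combinations of $X$ and $Y$. New combinations come from enlarging the $3$-group by a direct factor and attaching a pair of modules whose characters differ by $\alpha$.

\begin{lemma}[Pairs]\label{lem:pair}
Let the $p$-group $H$ act on $V$, and let $\alpha\ne0$ be a character of $H$. Let $\beta$ be the coordinate on the second factor of $H\times C_p$, and extend $\alpha$ and the action on $V$ to $H\times C_p$ through the projection onto $H$. Let $H\times C_p$ act freely through $\beta$ on $U$ and freely through $\alpha+\beta$ on $U'$, where $|U|=u$ and $|U'|=u'$. Then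
\[
r(H\times C_p,V\times U\times U')=s\,r(H,V)+t\,r(A,V),
\]
where $A\le H$ is the kernel of $\alpha$ on $H$ and
\[
s=uu'-p(u-1)u'-pu(u'-1),\qquad t=p^2(u-1)(u'-1).
\]
\end{lemma}

\begin{proof}
Let $B=\ker\beta=H$ and $B'=\ker(\alpha+\beta)$. Then $B\cap B'=A$, a subgroup of index $p^2$ in $H\times C_p$. Multiply out the two factors \eqref{eq:index} for $U$ and $U'$ and use \eqref{eq:restrict}. The left side becomes
\[
uu'\,r(H\times C_p,V)-p(u-1)u'\,r(B,V)-pu(u'-1)\,r(B',V)+p^2(u-1)(u'-1)\,r(A,V).
\]
Each of $H\times C_p$, $B$ and $B'$ projects onto $H$ and acts on $V$ through the projection, so the first three values of $r$ equal $r(H,V)$ by Lemma~\ref{lem:rules}(ii).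
\end{proof}

For $p=3$ we need two cases:
\begin{align*}
(u,u')=(4,4):&\quad s=16-36-36=-56, & t&=9\cdot3\cdot3=81,\\
(u,u')=(4,7):&\quad s=28-63-72=-107, & t&=9\cdot3\cdot6=162.
\end{align*}

\medskip
\noindent\textbf{The group $G$.} Let $P=M\times C_3^3$, of order $3^6$. Let $\alpha,\beta,\gamma$ be the three coordinates on $C_3^3=\mathbb{F}_3^3$, viewed as characters of $P$ that vanish on $M$, and extend $m$ and the action on $W$ to $P$ through the projection onto $M$. Let $P$ act on the additive groups $U_1,\dots,U_6$ below freely through the characters shown, by multiplication with the powers of a fixed element of order $3$ in each field.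
\[
\begin{array}{l|cccccc}
i & 1 & 2 & 3 & 4 & 5 & 6\\ \hline
\text{character} & m & m+\alpha & \beta & \alpha+\beta & \gamma & \alpha+\gamma\\
U_i & \mathbb{F}_4 & \mathbb{F}_{25}\times\mathbb{F}_{25}\times\mathbb{F}_{421} & \mathbb{F}_4 & \mathbb{F}_4 & \mathbb{F}_4 & \mathbb{F}_7\\
|U_i| & 4 & c=5^4\cdot421=263125 & 4 & 4 & 4 & 7
\end{array}
\]
The number $421$ is prime, as it has no prime divisor up to $19$, and elements of order $3$ exist because $3$ divides $4-1$, $7-1$, $25-1$ and $421-1$. Put
\[
N=W\times U_1\times\dots\times U_6,\qquad G=N\rtimes P .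
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $N$ is abelian of order $4^3\cdot4^4\cdot7\cdot5^4\cdot421$, so $G$ is solvable and has the stated order. A normal $3$-subgroup $O$ of $G$ lies in $P$ and satisfies $[N,O]\le N\cap O=1$, so $O\le C_P(N)$. An element of $C_P(N)$ has trivial component in $M$, because $M$ acts faithfully on $W$, and the characters $\beta$, $\alpha+\beta$ and $\gamma$ vanish on it; so it is trivial. Hence $O_3(G)=1$, and $G$ is not $3$-closed.

By Lemma~\ref{lem:split} it remains to show $r(P,N)=1$. Write $C_3^3=C_\alpha\times C_\beta\times C_\gamma$ for the coordinate axes, and put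
\[
H_0=M\times C_\alpha,\quad H_1=H_0\times C_\beta,\quad V_0=W\times U_1\times U_2,\quad V_1=V_0\times U_3\times U_4 .
\]
The action of $H_0$ on $V_0$ is that of Lemma~\ref{lem:XY}.

\emph{First pair.} The group $C_\beta$ acts trivially on $V_0$, and the kernel of $\alpha$ on $H_0$ is $M$. Lemma~\ref{lem:pair} with $(u,u')=(4,4)$ gives $r(H_1,V_1)=-56X+81Y$. The kernel of $\alpha$ on $H_1$ is $M\times C_\beta$. Here $M$ acts trivially on $U_3\times U_4$, while $C_\beta$ acts trivially on $V_0$ and freely on the group $U_3\times U_4$ of order $16$. By Lemma~\ref{lem:rules}(iii) and \eqref{eq:cyclic}, $r(M\times C_\beta,V_1)=(3-2\cdot16)\,Y=-29Y$.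

\emph{Second pair.} We have $P=H_1\times C_\gamma$ and $N=V_1\times U_5\times U_6$, and $C_\gamma$ acts trivially on $V_1$. Lemma~\ref{lem:pair} with $(u,u')=(4,7)$ gives
\[
r(P,N)=-107\,(-56X+81Y)+162\,(-29Y)=5992\,X-(8667+4698)\,Y=5992\,X-13365\,Y .
\]

\emph{Cancellation.} By Lemma~\ref{lem:XY} the coefficient of $c$ is
\[
-5992\cdot1142+13365\cdot512=-6842864+6842880=16,
\]
and the constant term is
\[
5992\cdot1713-13365\cdot1083=10264296-14474295=-4209999 .
\]
So $r(P,N)=16c-4209999$. For $c=263125$ we have $16c=4210000$, and $r(P,N)=1$.
\end{proof}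

The value $c=263125$ is thus forced by the other factors. Its prime power parts $5^4$ and $421$ are both $1$ modulo $3$, and this is what makes a group $U_2$ of order $c$ with a free action available.

\begin{corollary}\label{cor:infinite}
Let $G$ be the group of Theorem~\ref{thm:main}, let $k\ge1$, and let $H$ be a $3'$-group. Every group $L$ with $L/O_3(L)\cong G^k\times H$, for instance $L=G^k\times H$, satisfies $\chi(\mathcal{C}_3(L))=|L|_{3'}$ and is not $3$-closed. In particular there are infinitely many counterexamples for $p=3$.
\end{corollary}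

\begin{proof}
By Theorem~\ref{thm:props}(i), $r(L)=r(G)^k\,r(H)=1$. Quotients of $3$-closed groups are $3$-closed, and $G$ is a quotient of $L$. For $L=G^k\times H$ we have $O_3(L)=1$, since the projections of $O_3(L)$ to the factors are normal $3$-subgroups.
\end{proof}

\section{Cyclic, disjoint and small Sylow subgroups}\label{sec:small}

Let $p$ again be any prime. A $p$-closed group has $r(G)=1$, so in each case below we assume $r(G)=1$ and show that $G$ has only one Sylow $p$-subgroup. No normal $p'$-subgroup is available now, and we use Proposition~\ref{prop:r} directly.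

\begin{proof}[Proof of Theorem~\ref{thm:positive}(i)]
Let the Sylow $p$-subgroups be cyclic of order $p^n$, and let $n_i\ge1$ be the number of subgroups of order $p^i$. Every nontrivial $p$-subgroup has $d(K)=1$, so
\[
r(G)=p^n-\sum_{i=1}^n(p-1)p^{n-i}n_i\ \le\ p^n-\sum_{i=1}^n(p-1)p^{n-i}=1,
\]
with equality only if all $n_i$ equal $1$. In particular $n_n=1$.

Now let $G$ have $s$ Sylow $p$-subgroups, of order $p^n>1$, any two of which intersect trivially. Every nontrivial $p$-subgroup lies in exactly one of them, and by \eqref{eq:g} the nontrivial subgroups of one Sylow subgroup contribute $p^{-n}-1$ to $\sum_Kg(K)$. Hence $r(G)=p^n\bigl(1+s(p^{-n}-1)\bigr)=p^n-s(p^n-1)$, which is $1$ only for $s=1$.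
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(ii)]
By part (i) we may assume that the Sylow $p$-subgroups are elementary abelian of order $p^2$. Let $n$ be their number and $k$ the number of subgroups of order $p$. Then
\[
r(G)=p^2-p(p-1)k+(p-1)^2(p+1)n .
\]
Setting this equal to $1$ and dividing by $p-1$, we get
\begin{equation}\label{eq:kn}
pk=(p^2-1)n+p+1 .
\end{equation}
The terms in $k$ and $n$ have opposite signs, so we need the ratio $k/n$, which depends on how the Sylow subgroups overlap. For a subgroup $Q$ of order $p$ let $t_Q$ be the number of Sylow $p$-subgroups that contain $Q$, and let $R$ be one of them. As $R$ is abelian, it acts by conjugation on these $t_Q$ subgroups. If $R$ normalizes a Sylow subgroup $S$, then $RS$ is a $p$-group and $S=R$. So $R$ is the only fixed point, and $t_Q\equiv1\pmod p$. Thus $t_Q=1$ or $t_Q\ge p+1$.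

Sum $1/t_Q$ over all pairs $(Q,S)$ with $Q<S$ and $S$ a Sylow subgroup. Each $Q$ contributes $1$, so the total is $k$. All $S$ contribute the same amount, since they are conjugate. So for a fixed Sylow subgroup $R$, equation \eqref{eq:kn} divided by $pn$ reads
\begin{equation}\label{eq:t}
\sum_{1<Q<R}\frac{1}{t_Q}=p-\frac1p+\frac{p+1}{pn},
\end{equation}
with $p+1$ terms on the left. Let $u$ be the number of terms with $t_Q=1$.

If $u\le p-1$, the left side is at most $u+\frac{p+1-u}{p+1}\le p-1+\frac{2}{p+1}$. The inequality $p-1+\frac{2}{p+1}\le p-\frac1p$ is equivalent to $2p\le p^2-1$, which holds for $p\ge3$. The right side of \eqref{eq:t} is larger than $p-\frac1p$, a contradiction.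

If $u=p$ and the remaining value is $t\ge p+1$, then \eqref{eq:t} becomes $\frac1t+\frac1p=\frac{p+1}{pn}$, so $n=\frac{(p+1)t}{p+t}<t$. This contradicts $t\le n$.

Hence $u=p+1$, and \eqref{eq:t} becomes $\frac{p+1}{p}=\frac{p+1}{pn}$, so $n=1$.
\end{proof}

\begin{remark}
That $p$ is odd was used only in the case $u\le p-1$, and the hypothesis is needed. For $S_3\times S_3$ and $p=2$ we have $n=9$, the values $t_Q$ are $3,3,1$, so $u=1=p-1$, and both sides of \eqref{eq:t} equal $5/3$. By Theorem~\ref{thm:main}, where $|G|_3=3^6$, the bound on $|G|_p$ in Theorem~\ref{thm:positive}(ii) cannot be dropped either.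
\end{remark}

\begin{thebibliography}{9}

\bibitem{GMG}
Huilong Gu, Hangyang Meng, Xiuyun Guo,
\emph{Coset complexes of $p$-subgroups in finite groups},
arXiv:2503.06379 (2025).

\bibitem{Isaacs}
Isaacs, \emph{Finite Group Theory}.

\end{thebibliography}
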